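# Noetherian type of finite powers: equality for compact spaces, a counterexample in general

## Theorems A–D on $\mathrm{Nt}(X)$ and $\mathrm{Nt}(X^n)$

We work in ZFC. "Compact" and "locally compact" include the Hausdorff axiom; no separation axiom is assumed elsewhere. Spaces are nonempty. $\mathrm{Nt}(X)$ denotes the Noetherian type of $X$, defined right after the statement.

**Main Theorem.** For every compact space $X$ we have $\mathrm{Nt}(X^2)=\mathrm{Nt}(X)$. For arbitrary topological spaces this equality can fail. In detail:

**Theorem A.** Let $X$ be locally compact Hausdorff and let $\mathcal B,\mathcal R$ be bases of $X$. Then $\mathcal R$ contains a base $\mathcal R'$ of $X$ which is $\kappa^{op}$-like for every infinite $\kappa$ for which $\mathcal B$ is. Hence every base of $X$ contains a base of Noetherian type $\mathrm{Nt}(X)$.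

**Theorem B.** If $X$ is locally compact Hausdorff (in particular, if $X$ is compact) and $1\le n<\omega$, then $\mathrm{Nt}(X^n)=\mathrm{Nt}(X)$.

**Theorem C.** There is a $T_0$ space $X$ of weight $\omega_1$, and there is a $T_1$ space $X$, with $\mathrm{Nt}(X)=\omega_1$ and $\mathrm{Nt}(X^2)=\omega$.

**Theorem D.** (i) If $X$ is second countable (no separation axioms), then $\mathrm{Nt}(X^2)=\mathrm{Nt}(X)$; so weight $\omega_1$ in Theorem C is least possible. (ii) In Theorem B finite powers cannot be replaced by infinite ones: $\mathrm{Nt}((\kappa+1)^\kappa)=\omega<\kappa^+=\mathrm{Nt}(\kappa+1)$ for regular uncountable $\kappa$.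

Here is what the words mean.

**Definition.** Let $\kappa$ be a cardinal. A poset $(P,\le)$ is *$\kappa^{op}$-like* if for every $p\in P$ the set $\{x\in P:p\le x\}$ has cardinality $<\kappa$. The *op-character* of $P$ is the least infinite $\kappa$ for which $P$ is $\kappa^{op}$-like. The *Noetherian type of a base* $\mathcal B$ is the op-character of $(\mathcal B,\subseteq)$: the least infinite $\kappa$ such that every $B\in\mathcal B$ is contained in fewer than $\kappa$ members of $\mathcal B$. The *Noetherian type* $\mathrm{Nt}(X)$ of a space is the least Noetherian type of a base of $X$.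

So we count upwards: given a basic set, how many basic sets lie above it? We write ${\uparrow}B=\{B'\in\mathcal B:B\subseteq B'\}$. A base (or any family of sets) is called *OIF* if it is $\omega^{op}$-like, that is, if each member has only finitely many supersets in the family. Thus $\mathrm{Nt}(X)=\omega$ means that $X$ has an OIF base.

The question whether $\mathrm{Nt}(X^2)=\mathrm{Nt}(X)$ for every (compact) $X$ is taken from Menachem Kojman, David Milovich and Santi Spadaro, "Noetherian type in topological products", arXiv:1012.3966 (2010). Multiplying by another space can make the type drop: for $\kappa$ regular uncountable, $\mathrm{Nt}(2^\kappa\times(\kappa+1))=\omega$ although $\mathrm{Nt}(\kappa+1)=\kappa^+$ (both are checked below). Theorem B says that a locally compact space cannot do this to itself in a finite power, and Theorem C says that some spaces can.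

The examples for Theorem C are not Hausdorff. We do not decide whether a Hausdorff or a regular (necessarily not locally compact) counterexample exists, and we claim nothing about non-Hausdorff spaces in which every open cover has a finite subcover.

## Bases whose members have few supersets

Two conventions. Deleting $\emptyset$ from a base does not increase its Noetherian type, so *all bases below consist of nonempty sets*. Also, if $\mathcal B$ is a $\kappa^{op}$-like base, $\kappa$ infinite, then *every nonempty open $W$ is contained in fewer than $\kappa$ members of $\mathcal B$*: pick $B_0\in\mathcal B$ with $B_0\subseteq W$; everything above $W$ is above $B_0$.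

**Example 1 (discrete spaces).** In an infinite discrete space $E$, the base of all nonempty subsets is bad: $\{x\}$ has $2^{|E|}$ supersets. The base of singletons is OIF, so $\mathrm{Nt}(E)=\omega$. The type of the space is about the best base.

**Example 2 (the line).** The intervals $J_{n,i}=(i2^{-n},(i+2)2^{-n})$, $n\ge0$, $i\in\mathbb Z$, form a base of $\mathbb R$. If $W$ is a nonempty open set and $x<y$ are in $W$, then $W\subseteq J_{n,i}$ forces $y-x<2^{1-n}$, so finitely many $n$, and $i<2^nx<i+2$, so at most two $i$ for each $n$. Hence the base is OIF and $\mathrm{Nt}(\mathbb R)=\omega$.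

**Example 3 ($\kappa+1$, for $\kappa$ regular uncountable).** We show $\mathrm{Nt}(\kappa+1)=\kappa^+$. There is a base of size $\kappa$, so $\mathrm{Nt}(\kappa+1)\le\kappa^+$. Let $\mathcal B$ be any base. For each limit ordinal $\alpha<\kappa$ choose $B_\alpha\in\mathcal B$ with $\alpha\in B_\alpha\subseteq[0,\alpha]$, and $f(\alpha)<\alpha$ with $(f(\alpha),\alpha]\subseteq B_\alpha$. By Fodor's lemma (a regressive function on a stationary subset of $\kappa$ is constant on a stationary set), there are $\gamma$ and a set $S$ of size $\kappa$ with $f(\alpha)=\gamma$ for $\alpha\in S$. The $B_\alpha$, $\alpha\in S$, are distinct because $\max B_\alpha=\alpha$, and all contain the open set $\{\gamma+1\}$. So $\mathcal B$ is not $\kappa^{op}$-like, and the type is $\kappa^+$.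

The square of this space can be treated by hand in the same way. For a base $\mathcal V$ of $(\kappa+1)^2$ choose $V_\alpha\in\mathcal V$ with $(\alpha,\alpha)\in V_\alpha\subseteq[0,\alpha]^2$ and $(f(\alpha),\alpha]^2\subseteq V_\alpha$; press down; $\kappa$ distinct $V_\alpha$ contain the isolated point $(\gamma+1,\gamma+1)$. So $\mathrm{Nt}((\kappa+1)^2)\geq\kappa^+$ as well.

**One inequality is always true.** For every space $X$ and $1\le n<\omega$,
$$\mathrm{Nt}(X^n)\le\mathrm{Nt}(X).\tag{1}$$
Let $\mathcal B$ be a $\kappa^{op}$-like base of $X$. The boxes $B_1\times\dots\times B_n$ with $B_i\in\mathcal B$ form a base of $X^n$. Since the factors are nonempty, $\prod B_i\subseteq\prod B_i'$ means $B_i\subseteq B_i'$ for all $i$. So $\prod B_i$ has $\prod_i|{\uparrow}B_i|$ supersets, a finite product of cardinals $<\kappa$, which is $<\kappa$ as $\kappa$ is infinite.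

## Diagonal traces, and why boxes matter

We want $\mathrm{Nt}(X)\le\mathrm{Nt}(X^n)$. Take $n=2$. The sensible first move is to take a good base $\mathcal V$ of $X^2$ and pull it back along the diagonal: $D_V=\{x:(x,x)\in V\}$. The nonempty $D_V$ do form a base of $X$, for if $x\in O$ and $(x,x)\in V\subseteq O^2$, then $x\in D_V\subseteq O$.

The counting breaks at exactly one implication. We would like $W\subseteq D_V$ to give $W^2\subseteq V$, because few $V$ contain the open set $W^2$. But $W\subseteq D_V$ says only that $V$ contains the diagonal of $W^2$, which is usually not open.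

This really happens. In $\mathbb R^2$ let $V_n=\{(x,y):x,y>-n,\ |x-y|<1/n\}$, $n\ge1$. A nonempty open $W\subseteq\mathbb R^2$ contains some $(x,y)$ with $x\ne y$, and $W\subseteq V_n$ forces $n<1/|x-y|$; so $W$ is in finitely many $V_n$. Adding all $V_n$ to an OIF base of $\mathbb R^2$ (one exists by Example 2 and the proof of (1)) therefore leaves it OIF. But the traces $(-n,\infty)$ are distinct and all contain $(0,\infty)$, so the traced base is not OIF.

If every $V$ is a box, the implication holds:

**Lemma 1.** If $X^n$ has a $\kappa^{op}$-like base $\mathcal R'$ consisting of nonempty open boxes $U_1\times\dots\times U_n$, $\kappa$ infinite, then $\mathrm{Nt}(X)\le\kappa$.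

*Proof.* Let $\mathcal C$ be the family of nonempty sets $U_1\cap\dots\cap U_n$ with $\prod U_i\in\mathcal R'$. If $x\in O$ with $O$ open, some box in $\mathcal R'$ satisfies $(x,\dots,x)\in\prod U_i\subseteq O^n$, so $x\in\bigcap U_i\subseteq O$. So $\mathcal C$ is a base. If $W\in\mathcal C$ and $W\subseteq\bigcap U_i$, then $W^n\subseteq\prod U_i$; fewer than $\kappa$ members of $\mathcal R'$ contain the nonempty open set $W^n$, so fewer than $\kappa$ members of $\mathcal C$ contain $W$. $\square$

**Proof of Theorem B from Theorem A.** By (1), $\mathrm{Nt}(X^n)\le\mathrm{Nt}(X)$. Let $\kappa=\mathrm{Nt}(X^n)$. The space $X^n$ is locally compact Hausdorff. Apply Theorem A to it, with $\mathcal B$ a base of Noetherian type $\kappa$ and $\mathcal R$ the base of all nonempty open boxes. We get a $\kappa^{op}$-like base of boxes, and Lemma 1 gives $\mathrm{Nt}(X)\le\kappa$. $\square$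

So for the positive half everything rests on Theorem A: *inside an arbitrary base $\mathcal R$ we must find a base as good as a given base $\mathcal B$.*

## Charging members of $\mathcal R$ to members of $\mathcal B$

Fix a locally compact Hausdorff $X$ with bases $\mathcal B,\mathcal R$. We plan to choose, for each $B\in\mathcal B$, a small set $\mathcal R(B)\subseteq\mathcal R$ of subsets of $B$, and to let $\mathcal R'$ be the union. Here is what "small" has to mean.

**Lemma 2.** Suppose each $B\in\mathcal B$ is assigned $\mathcal R(B)\subseteq\mathcal R$ such that $R\subseteq B$ for all $R\in\mathcal R(B)$, and such that $\mathcal R(B)$ is finite if $|{\uparrow}B|\le\omega$ and $|\mathcal R(B)|\le|{\uparrow}B|$ otherwise. Then $\mathcal R'=\bigcup_B\mathcal R(B)$ is $\kappa^{op}$-like for every infinite $\kappa$ for which $\mathcal B$ is.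

*Proof.* Let $R_0\in\mathcal R'$ and pick $B_0\in\mathcal B$ with $B_0\subseteq R_0$. If $R_0\subseteq R\in\mathcal R(B)$, then $B_0\subseteq R_0\subseteq R\subseteq B$, so $B\in{\uparrow}B_0$, and ${\uparrow}B\subseteq{\uparrow}B_0$. So the number of such $R$ is at most $\sum_{B\in{\uparrow}B_0}|\mathcal R(B)|$. If ${\uparrow}B_0$ is finite, this is a finite sum of finite numbers. If $|{\uparrow}B_0|=\omega$, it is a countable sum of finite numbers, hence $\le\omega$. If $|{\uparrow}B_0|=\nu>\omega$, each summand is $\le\nu$ (finite, or $\le|{\uparrow}B|\le\nu$), so the sum is $\le\nu$. In all cases it is $\le|{\uparrow}B_0|$ or finite, hence $<\kappa$. $\square$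

What remains is to make $\mathcal R'$ a base. Call a pair $(C,O)$ a *task* if $C$ is compact, $O$ is open and $C\subseteq O\subseteq X$. To fulfil it is to cover $C$ by members of $\mathcal R'$ contained in $O$. If the tasks $(\overline{B_1},B_2)$ with $B_1,B_2\in\mathcal B$, $\overline{B_1}$ compact and $\overline{B_1}\subseteq B_2$ are all fulfilled, then $\mathcal R'$ is a base: given $y\in O$, local compactness provides such $B_1,B_2$ with $y\in B_1$ and $B_2\subseteq O$.

Countably many tasks are easy. Fulfil them one at a time; at stage $n$ only finitely many $B$ have been charged. A non-isolated $y\in C_n$ has a basic neighborhood $B\subseteq O_n$ different from all of these: delete from $O_n$ one point $x_F\ne y$ of each charged $F\ni y$. Put some $R$ with $y\in R\subseteq B$ into $\mathcal R(B)$; finitely many such $R$ cover $C_n$. Each $B$ is charged at one stage only, so $\mathcal R(B)$ is finite.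

At stage $\omega$ this stops working. Now infinitely many $F\ni y$ may have been charged, and deleting one point of each need not leave a neighborhood of $y$; it may be that every small member of $\mathcal B$ around $y$ has been used, and charging them again and again violates the bound in Lemma 2.

The way out is to order the tasks so that a point all of whose basic neighborhoods are used up had its tasks fulfilled before that happened. The next section describes the set of such points, and the one after it the ordering.

## Up-closed families and the closed sets $G_M$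

**Definition.** $M\subseteq\mathcal B$ is *up-closed* if $B\in M$ implies ${\uparrow}B\subseteq M$. For such $M$ put
$$G_M=\{x\in X:\text{every }B\in\mathcal B\text{ with }x\in B\text{ is in }M\}=X\setminus\bigcup(\mathcal B\setminus M).$$

Read $M$ as the set of members of $\mathcal B$ we may no longer charge; $G_M$ is the set of points with no usable basic neighborhood. It is closed, and $G_\emptyset=\emptyset$. If $y\notin G_M$, then some $B_0\ni y$ is outside $M$, and by up-closedness *no* $B\in\mathcal B$ with $B\subseteq B_0$ is in $M$: all small neighborhoods of $y$ are usable.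

**Example.** Let $X=\omega+1$ and let $\mathcal B$ consist of the $\{n\}$ and the $(n,\omega]$, $n<\omega$. The family $M$ of all $(n,\omega]$ is up-closed, and $G_M=\{\omega\}$. The family ${\uparrow}\{3\}=\{\{3\},(0,\omega],(1,\omega],(2,\omega]\}$ is up-closed, and its $G$ is $\{3\}$: for $n\neq3$ the set $\{n\}$ is not in it, and $(5,\omega]$ is not in it.

**Lemma 3.** If $M,M'$ are up-closed, so is $M\cup M'$, and $G_{M\cup M'}=G_M\cup G_{M'}$.

*Proof.* Up-closedness and $\supseteq$ are immediate from the definitions. Let $y\notin G_M\cup G_{M'}$. Take $B_1\ni y$ in $\mathcal B\setminus M$, $B_2\ni y$ in $\mathcal B\setminus M'$, and $B\in\mathcal B$ with $y\in B\subseteq B_1\cap B_2$. If $B\in M$, then $B_1\in M$; if $B\in M'$, then $B_2\in M'$; both are false. So $B\notin M\cup M'$ and $y\notin G_{M\cup M'}$. $\square$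

## Continuous chains of elementary submodels

Fix a regular uncountable cardinal $\theta$ so large that $X$ (as a set with its topology), $\mathcal B$, $\mathcal R$ and the iterated power sets of these that occur below are in $H(\theta)$, the set of all sets whose transitive closure has size $<\theta$. Recall these textbook facts, for $N\prec H(\theta)$.

* **(E1)** Whatever is definable over $H(\theta)$ from elements of $N$ is in $N$. In particular $\omega\subseteq N$, and a finite subset of $N$ is an element of $N$.
* **(E2)** If $S\in N$ and $|S|\subseteq N$, then $S\subseteq N$. (For $S\ne\emptyset$, $N$ contains a surjection $|S|\to S$, and its values at elements of $N$ are in $N$.) In particular countable elements of $N$ are subsets of $N$.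
* **(E3)** The union of a $\subseteq$-chain of elementary submodels of $H(\theta)$ is an elementary submodel (Tarski–Vaught).
* **(E4)** Every countable subset of $H(\theta)$ is contained in a countable elementary submodel (Löwenheim–Skolem).
* **(E5)** Since $\theta$ is regular, a subset of $H(\theta)$ of size $<\theta$ is an element of $H(\theta)$.

**Example.** Let $N\prec H(\theta)$ be countable, $\theta>\omega_1$. Then $\omega_1\in N$, but $\omega_1\not\subseteq N$. Each $\alpha\in N\cap\omega_1$ is countable, so $\alpha\subseteq N$ by (E2); thus $N\cap\omega_1$ is a countable ordinal.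

For each uncountable cardinal $\mu<\theta$ fix cardinals $\langle\mu_\zeta:\zeta<\mathrm{cf}\,\mu\rangle$: if $\mu=\rho^+$, all $\mu_\zeta=\rho$; if $\mu$ is a limit cardinal, a strictly increasing continuous sequence of infinite cardinals with supremum $\mu$.

**Definition.** For finite $a\subseteq H(\theta)$ define by recursion on $\mu$:

* $N$ is *$a$-good of size $\omega$* if $N\prec H(\theta)$ is countable and $a\subseteq N$.
* For $\mu>\omega$, $N$ is *$a$-good of size $\mu$* if $N=\bigcup_{\zeta<\mathrm{cf}\,\mu}N_\zeta$, where $\langle N_\zeta\rangle$ is $\subseteq$-increasing, $N_\zeta=\bigcup_{\eta<\zeta}N_\eta$ for limit $\zeta$, $N_0$ is $a$-good of size $\mu_0$, and $N_{\zeta+1}$ is $(a\cup\{N_\zeta\})$-good of size $\mu_{\zeta+1}$.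

For instance, an $a$-good $N$ of size $\omega_1$ is the union of a continuous increasing $\omega_1$-chain of countable $N_\zeta\prec H(\theta)$ with $a\subseteq N_0$ and $N_\zeta\in N_{\zeta+1}$. At size $\omega_2$ the pieces have size $\omega_1$, and $N_0$ and each $N_{\zeta+1}$ is itself such a union.

**Lemma 4.** (i) If $N$ is $a$-good of size $\mu$, then $a\subseteq N\prec H(\theta)$ and $|N|=\mu\subseteq N$. For $\mu>\omega$ also $N_\zeta\prec H(\theta)$ and $|N_\zeta|=\mu_\zeta\subseteq N_\zeta$ for all $\zeta$. (ii) If $S\subseteq H(\theta)$ and $|S|\le\mu<\theta$, there is an $a$-good $N\supseteq S$ of size $\mu$.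

*Proof.* Induction on $\mu$, for all $a$. For $\mu=\omega$ use (E1) and (E4). Let $\mu>\omega$.

(i) For $\zeta=0$ and successor $\zeta$ the induction hypothesis applies to $N_\zeta$. For limit $\zeta$, $N_\zeta\prec H(\theta)$ by (E3). Moreover $|\zeta|\le\mu_\zeta$: if $\mu=\rho^+$ because $\zeta<\rho^+$, and if $\mu$ is a limit cardinal because $\mu_\zeta\ge\aleph_\zeta$. As $|N_\eta|=\mu_\eta\le\mu_\zeta$ for $\eta<\zeta$, we get $|N_\zeta|\le|\zeta|\cdot\mu_\zeta=\mu_\zeta$. Also $\mu_\zeta\subseteq N_\zeta$: if $\mu=\rho^+$, then $\rho\subseteq N_0$; if $\mu$ is a limit, then $\mu_\zeta=\bigcup_{\eta<\zeta}\mu_\eta$ by continuity. So $|N_\zeta|=\mu_\zeta$.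

Clearly $a\subseteq N_0\subseteq N$, and $N\prec H(\theta)$ by (E3). If $\mu$ is a limit cardinal, then $\mu=\bigcup\mu_\zeta\subseteq N$ and $|N|\le\mathrm{cf}\,\mu\cdot\mu=\mu$. Let $\mu=\rho^+$. If $\alpha\in N_\zeta\cap\rho^+$, then $|\alpha|\le\rho\subseteq N_\zeta$, so $\alpha\subseteq N_\zeta$ by (E2). Hence $\delta_\zeta=N_\zeta\cap\rho^+$ is an ordinal, and $\delta_\zeta<\rho^+$ because $|N_\zeta|=\rho$. It is definable from $N_\zeta$, since $\rho=|N_\zeta|$; so $\delta_\zeta\in N_{\zeta+1}\cap\rho^+=\delta_{\zeta+1}$. Thus the $\delta_\zeta$, $\zeta<\rho^+$, strictly increase below $\rho^+$; their union is $\rho^+$, so $\rho^+\subseteq N$, and $|N|\le\rho^+\cdot\rho=\rho^+$.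

(ii) Write $S$ as an increasing union of sets $S_\zeta$, $\zeta<\mathrm{cf}\,\mu$, with $|S_\zeta|\le\mu_\zeta$ (list $S$ as $\{s_\alpha:\alpha<\mu\}$ with repetitions, and cut the list at $\zeta$ if $\mu=\rho^+$, at $\mu_\zeta$ if $\mu$ is a limit). By the induction hypothesis choose $N_0\supseteq S_0$ and $N_{\zeta+1}\supseteq N_\zeta\cup S_{\zeta+1}$ as the definition requires, with unions at limits. This is possible because the computation in (i) shows $|N_\zeta|=\mu_\zeta$ along the way, so $|N_\zeta\cup S_{\zeta+1}|\le\mu_{\zeta+1}$ and $N_\zeta\in H(\theta)$ by (E5). Then $\bigcup N_\zeta\supseteq\bigcup S_{\zeta+1}=S$. $\square$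

## Distributing the tasks along a chain

**Proposition 5.** Let $a$ be finite with $X,\mathcal B,\mathcal R\in a$, let $M\subseteq\mathcal B$ be up-closed and definable over $H(\theta)$ from elements of $a$, and let $N$ be $a$-good of size $\mu$. Then there is an assignment $B\mapsto\mathcal R_N(B)\subseteq N\cap\mathcal R$ for $B\in(N\cap\mathcal B)\setminus M$ such that

1. $R\in\mathcal R_N(B)$ implies $R\subseteq B$;
2. $\mathcal R_N(B)$ is finite if $|{\uparrow}B|\le\omega$, and $|\mathcal R_N(B)|\le|{\uparrow}B|$ otherwise;
3. for every task $(C,O)\in N$ with $C\cap G_M=\emptyset$, the set $C$ is covered by the sets $R\subseteq O$ such that $R\in\mathcal R_N(B)$ for some $B\in(N\cap\mathcal B)\setminus M$.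

So $M$ is what we may not charge, and only tasks avoiding $G_M$ are to be fulfilled. The proof is by induction on $\mu$, for all $a,M,N$ simultaneously. By (E1), $M,G_M\in N$.

**Step 1: the case $\mu=\omega$.** *Here we carry out the one-task-at-a-time procedure inside $N$.* List the tasks in (3) as $(C_n,O_n)$, $n<\omega$, repetitions allowed. Let $\mathcal U_n$ be the finite set of members of $\mathcal B$ charged before stage $n$; inductively $\mathcal U_n\subseteq N$, so $\mathcal U_n\in N$.

We claim that each $y\in C_n$ has $B\in\mathcal B\setminus M$ and $R\in\mathcal R$ with $y\in R\subseteq B\subseteq O_n$ and either $B\notin\mathcal U_n$, or $R=B$ is a singleton. As $y\notin G_M$, there is $B_0\ni y$ in $\mathcal B\setminus M$, and no $B\in\mathcal B$ with $B\subseteq B_0$ is in $M$. If $y$ is isolated, take $R=B=\{y\}$, which belongs to both bases. Otherwise, for each $F\in\mathcal U_n$ with $y\in F$ choose $x_F\in F\setminus\{y\}$. The set $(B_0\cap O_n)\setminus\{x_F:F\in\mathcal U_n,\ y\in F\}$ is open, since points are closed; take $B\in\mathcal B$ and $R\in\mathcal R$ with $y\in R\subseteq B$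 inside it. If $F\in\mathcal U_n$, then $B\neq F$: if $y\in F$ because $x_F\in F\setminus B$, and if $y\notin F$ because $y\in B\setminus F$.

By compactness there is a finite set of such pairs $(B,R)$ whose $R$'s cover $C_n$. The parameters $\mathcal B,\mathcal R,M,C_n,O_n,\mathcal U_n$ of this statement are in $N$, so such a finite set exists in $N$, and it is a subset of $N$. Put each of its $R$ into $\mathcal R_N(B)$ for the corresponding $B$, and declare these $B$ charged. Never-charged $B$ get $\mathcal R_N(B)=\emptyset$.

A non-singleton $B$ is charged at one stage only, with finitely many $R$. A singleton $B$ is only charged with $R=B$, since $R$ is a nonempty subset of $B$. So every $\mathcal R_N(B)$ is finite, and (1)–(3) hold.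

**Step 2: the assignment for $\mu>\omega$.** *Here we say what is forbidden at stage $\zeta$ of the chain.* Let $N=\bigcup N_\zeta$ as in the definition. For $\zeta<\mathrm{cf}\,\mu$ put
$$N^*_\zeta=\{B\in N_\zeta\cap\mathcal B:|{\uparrow}B|\le\mu_\zeta\},\qquad M_\zeta=M\cup N^*_\zeta,$$
and put $N^*_{-1}=\emptyset$, $M_{-1}=M$. So at stage $\zeta$ we forbid the old sets that have few supersets; old sets with more than $\mu_\zeta$ supersets may be charged again, because (2) allows them many $R$.

$N^*_\zeta$ is up-closed. Indeed, let $B\in N^*_\zeta$. Then ${\uparrow}B\in N_\zeta$ and $|{\uparrow}B|\le\mu_\zeta\subseteq N_\zeta$, so ${\uparrow}B\subseteq N_\zeta$ by (E2); and $B'\in{\uparrow}B$ gives ${\uparrow}B'\subseteq{\uparrow}B$, hence $|{\uparrow}B'|\le\mu_\zeta$. So $M_\zeta$ is up-closed as well, by Lemma 3. Since $\mu_\zeta=|N_\zeta|$, for $\zeta\ge0$ the family $M_\zeta$ is definable from elements of $a\cup\{N_\zeta\}$, and $N_{\zeta+1}$ is $(a\cup\{N_\zeta\})$-good; $M_{-1}=M$ is definable from elements of $a$, and $N_0$ is $a$-good. By the induction hypothesis, for each $\zeta\in\{-1\}\cup\mathrm{cf}\,\mu$ there is an assignment $\mathcal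 R_\zeta$ as in the proposition for the pair $(N_{\zeta+1},M_\zeta)$. For $B\in(N\cap\mathcal B)\setminus M$ put
$$\mathcal R_N(B)=\bigcup_{\zeta\in I_B}\mathcal R_\zeta(B),\qquad I_B=\{\zeta\in\{-1\}\cup\mathrm{cf}\,\mu:B\in N_{\zeta+1}\setminus M_\zeta\}.$$
Condition (1) is clear, and $\mathcal R_N(B)\subseteq N\cap\mathcal R$.

**Step 3: condition (2).** *Here we check that no $B$ is charged at too many stages.* Let $\zeta<\xi$ both be in $I_B$. Then $B\in N_{\zeta+1}\subseteq N_\xi$ and $B\notin M_\xi$, so $|{\uparrow}B|>\mu_\xi$. Hence if $|{\uparrow}B|\le\omega$, then $|I_B|\le1$ and $\mathcal R_N(B)$ is finite. Let $\nu=|{\uparrow}B|>\omega$; each $|\mathcal R_\zeta(B)|\le\nu$. If $\mu=\rho^+$ and $|I_B|\ge2$, then $\rho<\nu$, so $|I_B|\le\mu\le\nu$. If $\mu$ is a limit cardinal, all elements $\xi$ of $I_B$ except the least have $\mu_\xi<\nu$, and $\xi\mapsto\mu_\xi$ is injective, so $|I_B|\le\nu$. In every case $|\mathcal R_N(B)|\le\nu\cdot\nu=\nu$.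

**Step 4: a point not yet trapped can be served.** *Stage $\zeta$ fulfils tasks that avoid $G_{M_\zeta}$; here we extend this to a single point outside $G_{M_\zeta}$ of a task that may meet it.* We show:

$(*)$ *If $\zeta\in\{-1\}\cup\mathrm{cf}\,\mu$, $(C,O)\in N_{\zeta+1}$ is a task, $C\cap G_M=\emptyset$ and $y\in C\setminus G_{M_\zeta}$, then $y\in R\subseteq O$ for some $R\in\mathcal R_\zeta(B)$ with $B\in(N_{\zeta+1}\cap\mathcal B)\setminus M_\zeta$.*

In that case $\zeta\in I_B$, $B\notin M$ and $R\in\mathcal R_N(B)$.

By Lemma 3, $C\cap G_{M_\zeta}=C\cap G_{N^*_\zeta}$. This set is compact and omits $y$. For each $z$ in it choose, by the Hausdorff axiom, $B_z\in\mathcal B$ with $z\in B_z\not\ni y$. Since $z\in G_{N^*_\zeta}$, we have $B_z\in N^*_\zeta\subseteq N_\zeta$. (For $\zeta=-1$ the set is empty and nothing is chosen.) Finitely many of these $B_z$, forming a set $\mathcal U$, cover $C\cap G_{M_\zeta}$. As a finite subset of $N_{\zeta+1}$, $\mathcal U$ is an element of $N_{\zeta+1}$. So $C'=C\setminus\bigcup\mathcal U\in N_{\zeta+1}$; it is compact, $y\in C'\subseteq O$, and $C'\cap G_{M_\zeta}=\emptyset$.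 Apply (3) for $\mathcal R_\zeta$ to the task $(C',O)$.

**Step 5: condition (3).** *Here we use the continuity of the chain to serve points that do get trapped.* Let $(C,O)\in N$ be a task with $C\cap G_M=\emptyset$, and let $y\in C$. Then $y\notin G_M=G_{M_{-1}}$.

*Case 1: $y\notin G_{M_\zeta}$ for all $\zeta<\mathrm{cf}\,\mu$.* Take $\zeta$ with $(C,O)\in N_{\zeta+1}$ and use $(*)$.

*Case 2: otherwise.* Let $\zeta\ge0$ be least with $y\in G_{M_\zeta}$. By Lemma 3, $y\in G_{N^*_\zeta}$. The set $O\setminus G_M$ is an open neighborhood of $y$, so by local compactness there are $B_1,B_2\in\mathcal B$ with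
$$y\in B_1\subseteq\overline{B_1}\subseteq B_2\subseteq O\setminus G_M,\qquad\overline{B_1}\text{ compact}.$$
Both contain $y$, so both are in $N^*_\zeta\subseteq N_\zeta$: the trap itself tells us that these sets were born before. There is $\eta\in\{-1\}\cup\mathrm{cf}\,\mu$ with $\eta<\zeta$ and $B_1,B_2\in N_{\eta+1}$: if $\zeta=0$ take $\eta=-1$; if $\zeta$ is a successor take $\eta$ with $\zeta=\eta+1$; if $\zeta$ is a limit use $N_\zeta=\bigcup_{\eta<\zeta}N_\eta$. By minimality of $\zeta$, $y\notin G_{M_\eta}$. The task $(\overline{B_1},B_2)$ is in $N_{\eta+1}$, and $\overline{B_1}\cap G_M=\emptyset$. So $(*)$ at $\eta$ gives $R$ with $y\in R\subseteq B_2\subseteq O$, as required. $\square$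

**Proof of Theorem A.** Let $\mu=\max(\omega,|\mathcal B|,|\mathcal R|)$, $a=\{X,\mathcal B,\mathcal R\}$, $M=\emptyset$ (so $G_M=\emptyset$), and let $N\supseteq\mathcal B\cup\mathcal R$ be $a$-good of size $\mu$, by Lemma 4(ii). Take the assignment of Proposition 5; it is defined for all $B\in\mathcal B$. Let $\mathcal R'=\bigcup_{B\in\mathcal B}\mathcal R_N(B)\subseteq\mathcal R$.

$\mathcal R'$ is a base: if $y\in O$ with $O$ open, take $B_1,B_2\in\mathcal B$ with $y\in B_1\subseteq\overline{B_1}\subseteq B_2\subseteq O$ and $\overline{B_1}$ compact. The task $(\overline{B_1},B_2)$ is in $N$, since $B_1,B_2\in N$; so (3) gives $R\in\mathcal R'$ with $y\in R\subseteq O$. By (1), (2) and Lemma 2, $\mathcal R'$ is $\kappa^{op}$-like for every infinite $\kappa$ for which $\mathcal B$ is.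

For the last sentence, let $\mathcal B$ be a base of Noetherian type $\mathrm{Nt}(X)$. Then $\mathcal R'$ has type at most $\mathrm{Nt}(X)$, and at least $\mathrm{Nt}(X)$ by definition. $\square$

With Theorem A proved, Theorem B and the compact half of the Main Theorem are proved.

## A space built from the tree $\omega_1^{<\omega}$

We now build the spaces of Theorem C. Let $T=\omega_1^{<\omega}$ (finite sequences of countable ordinals) and $Z=\omega_1^\omega$. For a sequence $x$, $x|n$ is its initial segment of length $n$. A *subtree* is a nonempty $\beta\subseteq T$ closed under initial segments; it is *well-founded* if no $x\in Z$ has all $x|n\in\beta$. For example, the set of initial segments of a fixed $t\in T$ is a well-founded subtree, while $T$ is a subtree that is not well-founded.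

Let $\mathbb B$ be a family of subtrees such that every well-founded subtree is contained in a member of $\mathbb B$. Two choices matter: $\mathbb B=\{T\}$, and $\mathbb B=$ all well-founded subtrees.

Let $I$ be the set of all formal symbols $(t,i)$ and $[k,i]$ with $t\in T$, $k\in\omega$, $i<2$. For $t\in T$ and $j<\omega_1$ let $\mathrm{Ex}(t,j)\subseteq I$ be the finite set which contains, for each $k<|t|$, the symbols
$$(t|k,0),\ [k,0]\ \text{ if }t(k)\ne j;\qquad(t|k,1),\ [k,1]\ \text{ if }t(k)=j.$$
For instance, $\mathrm{Ex}((5,7),7)=\{(\emptyset,0),[0,0],((5),1),[1,1]\}$. Different $k$ contribute different nodes $t|k$ and different levels, so we can read off, for $k<|t|$,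
$$(t|k,0)\notin\mathrm{Ex}(t,j)\iff[k,0]\notin\mathrm{Ex}(t,j)\iff t(k)=j,\tag{2}$$
$$(t|k,1)\notin\mathrm{Ex}(t,j)\iff[k,1]\notin\mathrm{Ex}(t,j)\iff t(k)\neq j.\tag{3}$$
So $\mathrm{Ex}(t,j)$ always contains exactly one of $(t|k,0),(t|k,1)$.

Let $X=Z\sqcup(I\times\omega_1\times\mathbb B)$ and, for $t\in T$,
$$U_t=\{x\in Z:t\subset x\}\cup\{(p,j,\beta):t\in\beta,\ p\notin\mathrm{Ex}(t,j)\}.$$
A *box* is a set $C\times\{(j,\beta)\}$ with $C\subseteq I$ cofinite. (In products we shall say "product of boxes".) By definition,
$$C\times\{(j,\beta)\}\subseteq U_t\iff t\in\beta\text{ and }C\cap\mathrm{Ex}(t,j)=\emptyset.\tag{4}$$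

**Step 1: the $U_t$ and the boxes form a base of a topology.** If $t\subseteq t'$, then $\mathrm{Ex}(t,j)\subseteq\mathrm{Ex}(t',j)$, and $t'\in\beta$ implies $t\in\beta$; so $U_{t'}\subseteq U_t$. If $t,t'$ are incompatible, no $x\in Z$ extends both, and $U_t\cap U_{t'}$ is the union of the boxes $(I\setminus(\mathrm{Ex}(t,j)\cup\mathrm{Ex}(t',j)))\times\{(j,\beta)\}$ with $t,t'\in\beta$. Also $U_\emptyset=X$, and the intersection of a box with a $U_t$ or with a box is a box or empty. We give $X$ this topology. Each $x\in Z$ has the neighborhood base $\{U_{x|n}:n<\omega\}$, and at the other points the boxes form neighborhood bases. *Every nonempty open set contains a box*, because every $t$ lies in some $\beta\in\mathbb B$ (the initial segments of $t$ form a well-founded subtree).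

**Step 2: separation and weight.** Points of $Z$ are separated from each other by the $U_t$. Each $I\times\{(j,\beta)\}$ is open, misses $Z$, and carries the cofinite topology, which is $T_1$; and different $(j,\beta)$ give disjoint sets. So $X$ is $T_0$. For $\mathbb B=\{T\}$ the base has size $\omega_1$, and the weight is not countable since the sets $U_{(e)}\cap Z$, $e<\omega_1$, are disjoint, nonempty and open in $Z$; so the weight is $\omega_1$. If all $\beta\in\mathbb B$ are well-founded, $X$ is $T_1$: the only case left is to find a neighborhood of $x\in Z$ missing $(p,j,\beta)$, and if $x|n\notin\beta$, then $U_{x|n}$ misses $I\times\{(j,\beta)\}$.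

It remains to show, for either choice of $\mathbb B$, that $\mathrm{Nt}(X)=\omega_1$ and $\mathrm{Nt}(X^2)=\omega$. The base of Step 1 is not good enough for the first claim: if $C=I\setminus\{(\emptyset,0),[0,0]\}$ and all $(e)$ are in $\beta$, then by (4) the box $C\times\{(j,\beta)\}$ lies in $U_{(e)}$ for *all* $e\ne j$, so in $\omega_1$ many basic sets. The cure is to merge many $U_{t^\frown y}$ into one set.

## A base of $X$ in which every member has countably many supersets

For $\alpha<\omega_1$ fix an injection $h_\alpha:\{\xi:\xi\le\alpha\}\to\omega$, and for $\xi\le\alpha$ let $h(\alpha,\xi)=h(\xi,\alpha)=h_\alpha(\xi)$. Let $e(t)$ be the last entry of $t$, and $e(\emptyset)=0$. For cofinite $C\subseteq I$ the sets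
$$\Delta(C)=\{t\in T:(t,0)\notin C\text{ or }(t,1)\notin C\},\qquad\Delta'(C)=\{k:[k,0]\notin C\text{ or }[k,1]\notin C\}$$
are finite.

For $t\in T$, $n<\omega$ let $S(t,n)=U_{t^\frown y}$ for the unique $y<e(t)$ with $h_{e(t)}(y)=n$, if there is one, and let
$$P(t,n)=\bigcup\{U_{t^\frown y}:y\ge e(t),\ h_y(e(t))=n\}.$$
Let $\mathcal A_n$ be the collection of all nonempty $S(t,n)$ and $P(t,n)$, $t\in T$.

**Step 1: $\bigcup_n\mathcal A_n$ contains a neighborhood base at each point of $Z$.** Given $x\in Z$ and $k<\omega$, let $t=x|k$, $y=x(k)$. If $y<e(t)$, then $x\in S(t,h_{e(t)}(y))\subseteq U_t$. If $y\ge e(t)$, then $x\in P(t,h_y(e(t)))\subseteq U_t$.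

**Step 2: for each $n$, each box is contained in only finitely many members of $\mathcal A_n$.** *This is the counting that both halves of Theorem C use.* Let $D=C\times\{(j,\beta)\}$.

If $D\subseteq S(t,n)=U_{t^\frown y}$, then $C\cap\mathrm{Ex}(t^\frown y,j)=\emptyset$ by (4), and $\mathrm{Ex}(t^\frown y,j)$ contains $(t,0)$ or $(t,1)$. So $t\in\Delta(C)$: finitely many $t$.

Let $D\subseteq P(t,n)$. Finitely many $t$ lie in $\Delta(C)\cup\{\emptyset\}$, so let $t\notin\Delta(C)\cup\{\emptyset\}$, $t=r^\frown e$. As $P(t,n)\subseteq U_t$, we have $C\cap\mathrm{Ex}(t,j)=\emptyset$, and $\mathrm{Ex}(t,j)$ contains $(r,0)$ or $(r,1)$; so $r\in\Delta(C)$: finitely many $r$. Next, $(t,0)\in C$ because $t\notin\Delta(C)$. So the point $((t,0),j,\beta)$ of $D$ lies in some $U_{t^\frown y}$ with $y\ge e$ and $h_y(e)=n$; then $(t,0)\notin\mathrm{Ex}(t^\frown y,j)$, and (2) forces $y=j$. Hence $e\le j$ and $h_j(e)=n$, which determines $e$ because $h_j$ is injective. So finitely many $t=r^\frown e$.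

**Step 3: $\mathrm{Nt}(X)\le\omega_1$.** A box $C\times\{(j,\beta)\}$ lies in only finitely many boxes $C'\times\{(j,\beta)\}$, as $I\setminus C'\subseteq I\setminus C$. So $\bigcup_n\mathcal A_n$ together with the boxes is a base of $X$; every member contains a box, and by Step 2 has at most countably many supersets in the base.

## Splitting covers of $Z^2$

To make the base OIF, we would have to defeat the union over $n$. In $X^2$ this is possible: we intersect $A\times A'$, for $A\in\mathcal A_m$, $A'\in\mathcal A_{m'}$, with a member of a finite cover $\mathcal V_{\langle m,m'\rangle}$ of $Z^2$, chosen so that any given product of boxes is inside a member of $\mathcal V_n$ for only finitely many $n$.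

For $Q\subseteq\omega_1^2$ let
$$V(n,Q)=\bigcup\{U_t\times U_{t'}:|t|=|t'|=n+1,\ (t(n),t'(n))\in Q\}.$$
Let $Q^1_m=\{(z,y):y\le z,\ h_z(y)=m\}$, $Q^2_m=\{(z,y):z<y,\ h_y(z)=m\}$, $Q^\infty_n=\{(z,y):h(z,y)\ge n\}$, and
$$\mathcal V_n=\{V(n,Q^1_m),V(n,Q^2_m):m<n\}\cup\{V(n,Q^\infty_n)\}.$$
This is a finite family of open sets. It covers $Z^2$: for $(x,x')\in Z^2$ put $(z,y)=(x(n),x'(n))$; either $h(z,y)\ge n$, or $h(z,y)=m<n$ and $(z,y)\in Q^1_m\cup Q^2_m$.

**Lemma 6.** Let $K=(C\times\{(j,\beta)\})\times(C'\times\{(j',\beta')\})$ be a product of boxes. If $n\notin\Delta'(C)\cup\Delta'(C')$ and $n>h(j,j')$, then no $V\in\mathcal V_n$ contains $K$. So only finitely many $n$ have a member of $\mathcal V_n$ containing $K$.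

*Proof.* By (2) and (3), for $|t|=n+1$: $([n,0],j,\beta)\in U_t$ implies $t(n)=j$, and $([n,1],j,\beta)\in U_t$ implies $t(n)\ne j$. By hypothesis $[n,0],[n,1]\in C\cap C'$, so the points used below are in $K$.

Suppose $K\subseteq V(n,Q^1_m)$. For $i=0,1$ the point $(([n,0],j,\beta),([n,i],j',\beta'))$ lies in some $U_t\times U_{t'}$ with $t(n)=j$; let $y_i=t'(n)$. So $(j,y_i)\in Q^1_m$, with $y_0=j'$ and $y_1\ne j'$. But $h_j(y_0)=h_j(y_1)=m$ forces $y_0=y_1$, a contradiction.

Suppose $K\subseteq V(n,Q^2_m)$. The points $(([n,i],j,\beta),([n,0],j',\beta'))$ yield $(z_i,j')\in Q^2_m$ with $z_0=j\neq z_1$. But $h_{j'}(z_0)=h_{j'}(z_1)=m$ forces $z_0=z_1$, a contradiction.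

Suppose $K\subseteq V(n,Q^\infty_n)$. The point $(([n,0],j,\beta),([n,0],j',\beta'))$ yields $(j,j')\in Q^\infty_n$, so $h(j,j')\ge n$, a contradiction. $\square$

The comparison of the two coordinates is what makes this work: fixing one entry of a pair in $Q^1_m$ or $Q^2_m$, namely the larger, leaves at most one possibility for the other.

## An OIF base of $X^2$

Let $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ be a bijection. Let $\mathcal G$ consist of the nonempty sets among

* $(A\times A')\cap V$, where $A\in\mathcal A_m$, $A'\in\mathcal A_{m'}$, $V\in\mathcal V_{\langle m,m'\rangle}$;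
* $A\times D$ and $D\times A$, where $A\in\mathcal A_n$ and $D=C\times\{(j,\beta)\}$ is a box with $|I\setminus C|\ge n$;
* $D\times D'$ with $D,D'$ boxes.

**Step 1: $\mathcal G$ is a base of $X^2$.** All members are open. At a point of $Z^2$, choose small $A\in\mathcal A_m$ and $A'\in\mathcal A_{m'}$ around the coordinates, and then $V\in\mathcal V_{\langle m,m'\rangle}$ containing the point. At $(x,w)$ with $x\in Z$ and $w\notin Z$, first choose a small $A\in\mathcal A_n$ around $x$, then shrink a small box around $w$ so that it still contains $w$ and omits at least $n$ symbols. Points $(w,x)$ are similar, and at pairs of points outside $Z$ use products of boxes.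

**Step 2: $\mathcal G$ is OIF.** *It suffices to count above products of boxes*, since every member of $\mathcal G$, being nonempty and open, contains some $K=D_1\times D_2$ with $D_1,D_2$ boxes. First kind: $K\subseteq V\in\mathcal V_{\langle m,m'\rangle}$ is possible for only finitely many $(m,m')$ by Lemma 6. For each there are finitely many $V$, finitely many $A\supseteq D_1$ in $\mathcal A_m$ and finitely many $A'\supseteq D_2$ in $\mathcal A_{m'}$. Second kind: $K\subseteq A\times D$ leaves finitely many $D\supseteq D_2$; then $n\le|I\setminus C|$ leaves finitely many $n$; then there are finitely many $A\supseteq D_1$ in $\mathcal A_n$. Similarly for $D\times A$. Third kind: finitely many boxes contain $D_1$, and finitely many contain $D_2$.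

So $\mathrm{Nt}(X^2)=\omega$.

## $X$ has no OIF base

Suppose $\mathcal A$ is an OIF base of $X$. For $e<\omega_1$ let
$$\mathcal A(e)=\{A\in\mathcal A:A\cap Z\ne\emptyset,\ A\subseteq U_{(e)}\}.$$
The $\mathcal A(e)$ are pairwise disjoint, since a point of $A\cap Z$ begins with $e$. We look for a box contained in a member of $\mathcal A(n)$ for every $n<\omega$; this contradicts OIF.

Here are two trial cases. *Suppose first that each $U_{(n)}$ is contained in some $A^n\in\mathcal A(n)$.* Take $\beta\in\mathbb B$ containing all $(n)$, and $j\ge\omega$. By (4), all $A^n$ contain the box $(I\setminus\{(\emptyset,0),[0,0]\})\times\{(j,\beta)\}$, and we are done. *Now suppose only that each $U_{(n,z)}$, $z<\omega_1$, is contained in some $A^{n,z}\in\mathcal A(n)$, and that $\beta$ contains all $(n,z)$.* For $j\notin\{n,z\}$ we get, in the part $I\times\{(j,\beta)\}$, all symbols except $(\emptyset,0),[0,0]$ and $((n),0),[1,0]$. The symbol $((n),0)$ changes with $n$, so as $n$ varies infinitely many symbols are lost, and no common box is left. This is the obstacle: we must get $((n),0)$ and $[1,0]$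 back. Note that $A^{n,j}$ contains them, since by (2), $((n),0)$ and $[1,0]$ are not in $\mathrm{Ex}((n,j),j)$. If one and the same $A$ serves as $A^{n,z}$ and as $A^{n,j}$, it has all symbols but $(\emptyset,0),[0,0]$. That such coincidences happen for all but countably many $j$ is forced by OIF and elementarity. We now do this at all levels, from the top of a well-founded tree down to its root.

**Step 1: a well-founded tree on which to work.** Call $s\in T$, $|s|\ge1$, *covered* if $U_s\subseteq A$ for some $A\in\mathcal A(s(0))$. For each $x\in Z$ there is $A\in\mathcal A$ with $x\in A\subseteq U_{x|1}$; then $A\in\mathcal A(x(0))$ and $U_{x|n}\subseteq A$ for some $n\ge1$. So some $x|n$, $n\ge1$, is covered. Let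
$$\beta_0=\{s\in T:\text{no proper initial segment of }s\text{ is covered}\}.$$
This is a subtree, and it contains all $(z)$, $z<\omega_1$, because $\emptyset$ is not covered by definition. It is well-founded: if $x|n$ is covered, then $x|(n+1)\notin\beta_0$. Fix $\beta\in\mathbb B$ with $\beta_0\subseteq\beta$. For $A\in\mathcal A$, $j<\omega_1$ let $A_j=\{p\in I:(p,j,\beta)\in A\}$. If $s\in\beta_0$ and $U_s\subseteq A$, then $A_j\supseteq I\setminus\mathrm{Ex}(s,j)$ for all $j$.

**Step 2: the property to be propagated.** Let $\mathrm{Ex}(t)=\{(t|k,0),[k,0]:k<|t|\}$; this equals $\mathrm{Ex}(t,j)$ for $j\notin\mathrm{ran}\,t$. Call $t\in\beta_0$, $|t|\ge1$, *good* if there are countable $\mathcal F_t\subseteq\mathcal A(t(0))$ and countable $a_t\subseteq\omega_1$ with $\mathrm{ran}\,t\subseteq a_t$ such that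

* **(G1)** for all $A\in\mathcal F_t$ and $k<|t|$: $(t|k,0),[k,0]\in A_{t(k)}$;
* **(G2)** for all $j\in\omega_1\setminus a_t$ there is $A\in\mathcal F_t$ with $A_j\supseteq I\setminus\mathrm{Ex}(t)$.

(G2) says that off a countable set of $j$ we lose only the symbols in $\mathrm{Ex}(t)$; (G1) is what will put symbols back. We claim that every $t\in\beta_0$ with $|t|\ge1$ is good. As $\beta_0$ is well-founded, it suffices to show that $t$ is good assuming that all $t^\frown z\in\beta_0$ are good: otherwise a non-good $t$ would have a non-good $t^\frown z\in\beta_0$, and so on, giving an infinite branch of $\beta_0$.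

**Step 3: covered $t$ are good.** *This starts the induction.* Let $U_t\subseteq A\in\mathcal A(t(0))$; put $\mathcal F_t=\{A\}$, $a_t=\mathrm{ran}\,t$. For $j\notin\mathrm{ran}\,t$ we have $A_j\supseteq I\setminus\mathrm{Ex}(t,j)=I\setminus\mathrm{Ex}(t)$, which is (G2). For (G1), by (2) with $j=t(k)$ the symbols $(t|k,0),[k,0]$ are not in $\mathrm{Ex}(t,t(k))$, so they are in $A_{t(k)}$.

**Step 4: uncovered $t$ are good.** *This is the inductive step, in which two symbols are put back.* Since $t\in\beta_0$ is not covered, $t^\frown z\in\beta_0$ for all $z<\omega_1$; so each $t^\frown z$ is good, say by $\mathcal F_z\subseteq\mathcal A(t(0))$ and $a_z$ (here $(t^\frown z)(0)=t(0)$ because $|t|\ge1$). Let $\theta'$ be a large regular cardinal and $N\prec H(\theta')$ countable with $\mathcal A,t,\langle\mathcal F_z\rangle_{z<\omega_1},\langle a_z\rangle_{z<\omega_1}\in N$. Put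
$$\mathcal F_t=\bigcup_{z\in N\cap\omega_1}\mathcal F_z,\qquad a_t=N\cap\omega_1\supseteq\mathrm{ran}\,t.$$
Both are countable, and $\mathcal F_t\subseteq\mathcal A(t(0))$. (G1) for $t$ follows from (G1) for the $t^\frown z$, applied to $k<|t|$.

For (G2), let $j\in\omega_1\setminus N$. For $z\in N\cap\omega_1$, $a_z$ is a countable element of $N$, so $a_z\subseteq N$ and $j\notin a_z$. By (G2) for $t^\frown z$ choose $A^z\in\mathcal F_z$ with $A^z_j\supseteq I\setminus E$, where
$$E=\mathrm{Ex}(t^\frown z)=\mathrm{Ex}(t)\cup\{(t,0),[|t|,0]\}$$
does not depend on $z$. All $A^z$ contain the box $(I\setminus E)\times\{(j,\beta)\}$, so $\sigma=\{A^z:z\in N\cap\omega_1\}$ is finite, as $\mathcal A$ is OIF. Each $\mathcal F_z$, $z\in N\cap\omega_1$, is a countable element of $N$, so $\mathcal F_z\subseteq N$; hence $\sigma\subseteq N$, and $\sigma\in N$ because $\sigma$ is finite. So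
$$Q=\{z<\omega_1:\mathcal F_z\cap\sigma=\emptyset\}\in N.$$
If $j\in Q$, then $Q\ne\emptyset$, so by elementarity there is $z\in Q\cap N$; but $A^z\in\mathcal F_z\cap\sigma$, a contradiction. So $j\notin Q$, and there is $A\in\mathcal F_j\cap\sigma$.

As $A\in\sigma$, we have $A\in\mathcal F_t$ and $A_j\supseteq I\setminus E$. As $A\in\mathcal F_j$, (G1) for $t^\frown j$ with $k=|t|$ gives $(t,0),[|t|,0]\in A_j$. Together $A_j\supseteq I\setminus\mathrm{Ex}(t)$. This proves the claim of Step 2.

**Step 5: the contradiction.** Each $(n)$, $n<\omega$, is in $\beta_0$, hence good. Choose $j\in\omega_1\setminus\bigcup_{n<\omega}a_{(n)}$ and, by (G2), $A^n\in\mathcal F_{(n)}\subseteq\mathcal A(n)$ with $A^n_j\supseteq I\setminus\{(\emptyset,0),[0,0]\}$. The $A^n$ are distinct, since the $\mathcal A(n)$ are disjoint, and they all contain the box $(I\setminus\{(\emptyset,0),[0,0]\})\times\{(j,\beta)\}$. This contradicts that $\mathcal A$ is OIF.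

So $\mathrm{Nt}(X)>\omega$, and since $\mathrm{Nt}(X)\le\omega_1$, we have $\mathrm{Nt}(X)=\omega_1$. With $\mathbb B=\{T\}$ this gives the $T_0$ space of weight $\omega_1$, and with $\mathbb B$ the family of all well-founded subtrees it gives the $T_1$ space. Theorem C is proved. $\square$

## Second countable spaces: repairing the diagonal trace

**Proof of Theorem D(i).** Let $X$ be second countable. Then $\mathrm{Nt}(X)\le\omega_1$, and $\mathrm{Nt}(X^2)\le\mathrm{Nt}(X)$ by (1). If $\mathrm{Nt}(X^2)=\omega_1$, equality follows. So assume that $X^2$ has an OIF base; we show that $X$ has one.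

**Step 1: countable bases.** Every base of a second countable space contains a countable base: for each pair $W,W'$ from a countable base such that some member $B$ of the given base has $W\subseteq B\subseteq W'$, keep one such $B$. A subfamily of an OIF family is OIF. So let $\{V_k:k<\omega\}$ be an OIF base of $X^2$, listed injectively. (If it is finite, the topologies of $X^2$ and hence of $X$ are finite, and any base of $X$ is OIF.) Let $\{G_l:l<\omega\}$ be a base of $X$ of nonempty sets, repetitions allowed.

**Step 2: cutting the traces.** *The trace $D_k=\{x:(x,x)\in V_k\}$ may contain $G_l$ although $G_l^2\not\subseteq V_k$. We cut $D_k$ into finitely many open pieces so that this is prevented for all $l\le k$.* Let $L_k=\{l\le k:G_l^2\not\subseteq V_k\}$, and for $l\in L_k$ pick $(p^0_{k,l},p^1_{k,l})\in G_l^2\setminus V_k$. For $c\in2^{L_k}$ let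
$$A_{k,c}=\bigcup\{O\text{ open}:O^2\subseteq V_k,\ p^{c(l)}_{k,l}\notin O\text{ for all }l\in L_k\}.$$
If $O$ is open with $O^2\subseteq V_k$, then for each $l\in L_k$ it omits $p^0_{k,l}$ or $p^1_{k,l}$, for otherwise $(p^0_{k,l},p^1_{k,l})\in V_k$. Every $x\in D_k$ lies in an open $O$ with $O^2\subseteq V_k$. So the sets $A_{k,c}$, $c\in2^{L_k}$, cover $D_k$, and clearly they are contained in $D_k$.

**Step 3: the nonempty $A_{k,c}$ form a base.** Given $x\in G$ open, choose $k$ with $(x,x)\in V_k\subseteq G^2$. Then $x\in A_{k,c}\subseteq D_k\subseteq G$ for some $c$.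

**Step 4: this base is OIF.** Every nonempty $A_{k,c}$ contains some $G_l$, so it suffices to count the $A_{k,c}$ above a fixed $G_l$. If $G_l\subseteq A_{k,c}$, then $l\notin L_k$, since otherwise $p^{c(l)}_{k,l}\in G_l\setminus A_{k,c}$. So $k<l$ or $G_l^2\subseteq V_k$. This holds for finitely many $k$, as $\{V_k\}$ is OIF and listed injectively; and each $k$ has finitely many $c$.

So $\mathrm{Nt}(X)=\omega$. In particular a space with $\mathrm{Nt}(X)=\omega_1$ and $\mathrm{Nt}(X^2)=\omega$ cannot have countable weight, and weight $\omega_1$ in Theorem C is least possible. $\square$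

## The power $(\kappa+1)^\kappa$

**Proof of Theorem D(ii).** Let $\kappa$ be regular uncountable. By Example 3, $\mathrm{Nt}(\kappa+1)=\kappa^+$. We give an OIF base of $(\kappa+1)^\kappa$ in which each basic box is marked at a coordinate of its own.

Let $\mathcal P$ be the set of all nonempty basic open boxes: finitely many coordinates restricted to open intervals $\neq\kappa+1$ of $\kappa+1$, the other factors being $\kappa+1$. Then $|\mathcal P|=\kappa$. By recursion of length $\kappa$ choose an injection $g\mapsto i(g)\in\kappa$ on $\mathcal P$ such that $g$ does not restrict coordinate $i(g)$; at each step fewer than $\kappa$ coordinates are forbidden. Since $0$ is isolated in $\kappa+1$, the sets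
$$g\cap\{x:x_{i(g)}=0\},\qquad g\cap\{x:x_{i(g)}\ne0\}\qquad(g\in\mathcal P)$$
are nonempty open boxes. They form a base, since each point of $g$ is in one of the two halves of $g$.

A nonempty box contained in one of these two sets must restrict the coordinate $i(g)$: otherwise it would contain points with $x_{i(g)}=0$ and points with $x_{i(g)}\neq0$. A box restricts only finitely many coordinates, and $g\mapsto i(g)$ is injective. So each member of the base, being such a box, lies in only finitely many members. The base is OIF, and $\mathrm{Nt}((\kappa+1)^\kappa)=\omega$. $\square$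

**Remark.** The same marking checks the product quoted at the start: in $2^\kappa\times(\kappa+1)$ there are $\kappa$ basic boxes $g$; choose $i(g)<\kappa$ injectively among the coordinates of $2^\kappa$ not restricted by $g$, and use the sets $g\cap\{x_{i(g)}=\varepsilon\}$, $\varepsilon<2$. They are nonempty open boxes forming a base, and a nonempty box inside one of them must restrict $i(g)$. So $\mathrm{Nt}(2^\kappa\times(\kappa+1))=\omega$.
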